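\title{A Banach space with no degree of categoricity}

\begin{abstract}
The degree of categoricity of a computably presentable Banach space is the least Turing degree that computes an isometric isomorphism between any two computable presentations of the space. We show that this least degree need not exist, which answers a question posed by Brown and McNicholl. For every rational $\tau\in(0,1]$ we construct a norm on $\ell^2$, within a factor $\sqrt{1+\tau}$ of the Hilbert norm, such that the degrees that compute isometric isomorphisms between all computable presentations of the resulting space are exactly the PA degrees, among which there is no least one. The space is an $\ell^2$-sum of two-dimensional blocks, and the proof rests on a quantitative rigidity estimate for almost isometric maps of this sum. We also show that every finite-dimensional computably presentable Banach space is computably categorical.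
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A separable Banach space can be given to a computer as a sequence of vectors with dense linear span, together with an algorithm for the norms of their rational combinations. One space can be given in many such ways. We ask how much information is needed to compute an isometry that translates one description into another, and whether there is always a least amount of information that suffices.

\subsection{Presentations, names and computable maps}

Throughout, Banach spaces are separable, over the scalar field $\mathbb F\in\{\mathbb R,\mathbb C\}$. We write $\mathbb F_{\mathbb Q}$ for $\mathbb Q$ if $\mathbb F=\mathbb R$ and for $\mathbb Q(i)$ if $\mathbb F=\mathbb C$, and $\mathbb N=\{0,1,2,\dots\}$. An \emph{isometric isomorphism} is a linear surjective isometry.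

A \emph{presentation} of a Banach space $\mathcal B$ is a pair $\mathcal B^\#=(\mathcal B,R)$, where $R:\mathbb N\to\mathcal B$ is a map whose range has dense linear span. The \emph{rational vectors} of $\mathcal B^\#$ are the finite $\mathbb F_{\mathbb Q}$-linear combinations of the vectors $R(n)$; they are dense in $\mathcal B$, and a machine handles them through their lists of indices and coefficients. The presentation is \emph{computable} if there is an algorithm which, given the indices and coefficients of a rational vector and a $k\in\mathbb N$, outputs a rational number within $2^{-k}$ of its norm.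

A \emph{name} of a vector $v$ in $\mathcal B^\#$ is a sequence $(q_k)_k$ of rational vectors with $\|v-q_k\|<2^{-k}$ for all $k$. A rational vector $q$ has the constant name $(q,q,\dots)$. Let $X\subseteq\mathbb N$ and let $\mathcal B^\#$, $\mathcal B^+$ be presentations of $\mathcal B$. A map $T:\mathcal B\to\mathcal B$ is \emph{$X$-computable from $\mathcal B^\#$ to $\mathcal B^+$} if there is an oracle Turing machine with oracle $X$ which, given any name of any $v$ in $\mathcal B^\#$, outputs a name of $T(v)$ in $\mathcal B^+$. A composition of $X$-computable maps is $X$-computable.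

A real number is \emph{computable} if some algorithm approximates it by rationals to any prescribed precision $2^{-k}$, and the members of a family of reals are \emph{uniformly computable} if one algorithm does this for all of them, given the index. A condition is \emph{semidecidable} if some algorithm halts exactly when the condition holds. We use two facts freely. A strict inequality $x<y$ between computable reals is semidecidable: approximate both until the approximations separate. And in a computable presentation $\|v-w\|$ is computable from names $(q_k)$ of $v$ and $(q'_k)$ of $w$, since it differs from $\|q_k-q'_k\|$ by less than $2^{-k+1}$.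

\subsection{Degrees of categoricity}

For $X,Y\subseteq\mathbb N$ we write $X\le_TY$ if a machine with oracle $Y$ computes the characteristic function of $X$. The \emph{Turing degrees} are the classes of sets that compute each other, ordered by $\le_T$; a function on $\mathbb N$ has the degree of its graph. The least degree $\mathbf 0$ consists of the computable sets, $\mathbf 0'$ is the degree of the halting problem, and $\mathbf 0''$ is the degree of the halting problem for machines with an oracle for the halting problem. A map is $\mathbf d$-computable if it is $X$-computable for a set $X$ of degree $\mathbf d$.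

Let $\mathcal B$ have at least one computable presentation. It is \emph{$\mathbf d$-computably categorical} if for any two computable presentations $\mathcal B^\#$, $\mathcal B^+$ there is a $\mathbf d$-computable isometric isomorphism of $\mathcal B$ onto itself from $\mathcal B^\#$ to $\mathcal B^+$; for $\mathbf d=\mathbf 0$ we say \emph{computably categorical}. A degree $\mathbf d$ is the \emph{degree of categoricity} of $\mathcal B$ if $\mathcal B$ is $\mathbf d$-computably categorical and $\mathbf d\le\mathbf c$ for every degree $\mathbf c$ such that $\mathcal B$ is $\mathbf c$-computably categorical.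

\begin{example}\label{ex:hilbert}
The Hilbert space $\ell^2$ is computably categorical. In a computable presentation the inner product is computable from the norm by polarization. List all pairs $(q_n,k_n)$ of a rational vector and a natural number. Given linearly independent rational vectors $v_0,\dots,v_{n-1}$, search for a rational vector $v_n$ with $\|v_n-q_n\|<2^{-k_n}$ such that the Gram determinant of $v_0,\dots,v_n$ is positive. Both conditions are semidecidable, and $v_n$ exists because the complement of a finite-dimensional subspace is open and dense. The $v_n$ are dense, so the Gram--Schmidt process gives an orthonormal basis $(u_n)$ with uniformly computable names. If $(u_n)$ and $(u'_n)$ are obtained in this way from two presentations, the isometry $v\mapsto\sum_n\langle v,u_n\rangle u'_n$ is computable, because the squared norm $\|v\|^2-\sum_{n<N}|\langle v,u_n\rangle|^2$ of the tail is computable from a name of $v$ and tends to $0$.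
\end{example}

Each of the degrees $\mathbf 0$, $\mathbf 0'$ and $\mathbf 0''$ is known to be the degree of categoricity of some Banach space. Let $p\ge1$ be a computable real with $p\ne2$. Then $L^p[0,1]$ is computably categorical, so its degree of categoricity is $\mathbf 0$. The degree of categoricity of $\ell^p$ is $\mathbf 0'$. If $\Omega$ is a separable measure space that is atomic but not purely atomic and has infinitely many atoms (for instance, when $L^p(\Omega)\cong\ell^p\oplus L^p[0,1]$), then the degree of categoricity of $L^p(\Omega)$ is $\mathbf 0''$. The following question comes from the paper of Brown and McNicholl \cite{BM}.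

\medskip
\noindent\textbf{Question.} \emph{Is there a Banach space that does not have a degree of categoricity?}
\medskip

The degrees $\mathbf c$ for which $\mathcal B$ is $\mathbf c$-computably categorical form a set that is closed upward, and $\mathcal B$ has a degree of categoricity exactly when this set is a cone $\{\mathbf c:\mathbf c\ge\mathbf d\}$. In the examples above it is one: there is a single set that suffices and that every sufficient oracle computes. This is what one expects when an isometry between two presentations reveals the answers to a list of questions with one right answer each, such as whether the $n$-th machine halts, and it suggests that the answer to the Question is no. But an isometry may instead be forced to solve a problem in which some questions have two right answers. Such a problem can be unsolvable by an algorithm although no fixed noncomputable set can be read off from all of its solutions.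

\subsection{Results}

Let $\varphi_n$ be the $n$-th partial computable function; $\varphi_n(m)\downarrow$ means that the computation halts. A \emph{$\mathrm{DNC}_2$ function} is a function $g:\mathbb N\to\{0,1\}$ with $g(n)\ne\varphi_n(n)$ whenever $\varphi_n(n)\downarrow$. Thus $g(n)$ is prescribed when $\varphi_n(n)$ halts with a value in $\{0,1\}$, and is free otherwise. No $\mathrm{DNC}_2$ function is computable: if $g=\varphi_n$, then $g(n)=\varphi_n(n)$. A \emph{PA degree} is a degree that computes a $\mathrm{DNC}_2$ function. So $\mathbf 0$ is not a PA degree, while $\mathbf 0'$ is, since it decides whether $\varphi_n(n)$ halts.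

\begin{theorem}\label{thm:main}
Let $\mathbb F\in\{\mathbb R,\mathbb C\}$ and let $\tau\in(0,1]$ be rational. There is a norm $\|\cdot\|$ on $\ell^2$ with $\|x\|_2\le\|x\|\le\sqrt{1+\tau}\,\|x\|_2$ such that $\mathcal B=(\ell^2,\|\cdot\|)$ has a computable presentation and, for every degree $\mathbf d$,
\[
\mathcal B\text{ is }\mathbf d\text{-computably categorical}\iff\mathbf d\text{ is a PA degree}.
\]
Consequently:
\begin{enumerate}
\item[(1)] $\mathcal B$ has no degree of categoricity.
\item[(2)] For every countable set $\mathcal D$ of degrees $\mathbf d$ for which $\mathcal B$ is $\mathbf d$-computably categorical, there is a degree $\mathbf c$ for which $\mathcal B$ is $\mathbf c$-computably categorical and which is above no member of $\mathcal D$.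
\item[(3)] If $\mathcal B$ is $\mathbf d$-computably categorical, then it is $\mathbf c$-computably categorical for some $\mathbf c<\mathbf d$.
\end{enumerate}
\end{theorem}

So the answer to the Question is yes, and since $\tau$ may be small, the examples lie as close as we like to the computably categorical space of Example~\ref{ex:hilbert}. Infinite dimension is needed.

\begin{proposition}\label{prop:finite}
Every finite-dimensional computably presentable Banach space is computably categorical, so its degree of categoricity is $\mathbf 0$.
\end{proposition}

The proposition is not used in the proof of the theorem.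

\subsection{The idea in one block}\label{sub:idea}

Fix $n$. We build two computable norms on $\mathbb F^2$ such that an isometry between them reveals a bit that differs from $\varphi_n(n)$. For $\alpha,\beta\in[\frac12,1]$ let
\[
\nu_{\alpha,\beta}(a,b)^2=|a|^2+|b|^2+\max(\alpha|a|,\beta|b|)^2 .
\]
The norm $\nu_{1,1}$ is invariant under the swap $(a,b)\mapsto(b,a)$. While $\varphi_n(n)$ runs, we declare both of our norms to be approximately $\nu_{1,1}$. If the computation halts at step $s$ with a value in $\{0,1\}$, we put $\sigma=1-2^{-s-1}$ and break the symmetry, by so little that the approximations already issued remain correct. The value decides whether we break it the same way in both norms.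
\begin{center}
\begin{tabular}{lccl}
\hline
$\varphi_n(n)$ & first norm & second norm & isometries from first to second\\
\hline
halts with value $0$ & $\nu_{1,\sigma}$ & $\nu_{1,\sigma}$ & diagonal matrices only\\
halts with value $1$ & $\nu_{1,\sigma}$ & $\nu_{\sigma,1}$ & antidiagonal matrices only\\
otherwise & $\nu_{1,1}$ & $\nu_{1,1}$ & both kinds, and no others\\
\hline
\end{tabular}
\end{center}
In each row the identity or the swap is an isometry; that no isometry has a shape other than the one listed is Lemma~\ref{lem:blockiso}. Given an isometry, put $g(n)=1$ if it is diagonal and $g(n)=0$ if it is antidiagonal. The first two rows say that $g(n)\neq\varphi_n(n)$. The third row is the reason why the isometry does not reveal whether $\varphi_n(n)$ halts: either bit is allowed there.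

One bit can be built into an algorithm, so we need all $n$ at once, and we take an $\ell^2$-sum of such blocks. Two difficulties arise. First, an isometry of the sum must be prevented from mixing the blocks; for this we give the maximum term in the $n$-th block the weight $\tau4^{-n}$ and detect the weight by an isometric invariant (Sections \ref{sec:blocks} and~\ref{sec:rigid}). With this, Section~\ref{sec:lower} reads a $\mathrm{DNC}_2$ function off an isometry. Second, a PA degree must handle \emph{every} computable presentation, in which the blocks are not visible. A quantitative form of the rigidity lets us locate them approximately and turns the search for an isometry into the search for a path through a computable, computably bounded tree (Section~\ref{sec:upper}). PA degrees find such paths; this and the other facts on PA degrees are in Section~\ref{sec:PA}. Section~\ref{sec:finite} proves Proposition~\ref{prop:finite}.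

\section{PA degrees and $\Pi^0_1$ classes}\label{sec:PA}

We identify subsets of $\mathbb N$ with points of $2^{\mathbb N}=\{0,1\}^{\mathbb N}$ and write $\varphi_n^Y$ for the $n$-th partial function computable with oracle $Y$. Let $h:\mathbb N\to\mathbb N$ be computable. A set $P\subseteq\prod_m\{0,\dots,h(m)\}$ is a \emph{$\Pi^0_1$ class} if its complement is semidecidable: some machine with oracle $p$ halts exactly when $p\notin P$. A \emph{tree} is a set $\mathcal T\subseteq2^{<\mathbb N}$ of finite binary strings closed under initial segments, and a \emph{path} of $\mathcal T$ is a $Y\in2^{\mathbb N}$ all of whose initial segments lie in $\mathcal T$. Every $\Pi^0_1$ class $P\subseteq 2^{\mathbb N}$ is the set of paths of a computable tree, namely of the tree of all $\xi$ such that the machine does not halt within $|\xi|$ steps while asking only about bits of $\xi$. In particular $P$ is closed in the compact space $2^{\mathbb N}$. By K\"onig's lemma, a tree with no path is finite.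

The set $\mathrm{DNC}_2\subseteq2^{\mathbb N}$ is a $\Pi^0_1$ class, since $g\notin\mathrm{DNC}_2$ is witnessed by an $n$ with $\varphi_n(n)\downarrow=g(n)$. It contains the function that equals $1$ when $\varphi_n(n)\downarrow=0$ and $0$ otherwise, so it is nonempty. The first lemma says that it is the hardest nonempty $\Pi^0_1$ class in which to find a member.

\begin{lemma}[Scott; Jockusch--Soare]\label{lem:basis}
Let $h:\mathbb N\to\mathbb N$ be computable and let $P\subseteq\prod_m\{0,\dots,h(m)\}$ be a nonempty $\Pi^0_1$ class. If $X$ computes a $\mathrm{DNC}_2$ function $g$, then $X$ computes a member of $P$.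
\end{lemma}

\begin{proof}
Write the $m$-th value in binary in a block of $h(m)+1$ bits. Coding and decoding are computable, and the set of codes of members of $P$ is a $\Pi^0_1$ class in $2^{\mathbb N}$: a sequence fails to be such a code if some block decodes to a value above $h(m)$ or the decoded function is not in $P$. So we may assume that $P$ is the set of paths of a computable tree $\mathcal T\subseteq2^{<\mathbb N}$.

Call a string \emph{extendible} if it is an initial segment of a path. We cannot decide extendibility, but we can wait for a branch to die. For a string $\xi$, let $\psi(\xi)$ search for $s>|\xi|$ and $i\in\{0,1\}$ such that $\xi i$ has no extension of length $s$ in $\mathcal T$ while $\xi(1-i)$ has one, and output the first $i$ found. Suppose that $\xi j$ is extendible and $\xi(1-j)$ is not. By K\"onig's lemma $\xi(1-j)$ has no extension in $\mathcal T$ of some length $s$, while $\xi j$ has extensions of every length; so $\psi(\xi)$ halts with value $1-j$. By the s-m-n theorem (an index for a program can be computed from its parameters) there is a computable $r$ such that $\varphi_{r(\xi)}$ ignores its input and runs $\psi(\xi)$.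 In the situation above $\varphi_{r(\xi)}(r(\xi))=1-j$, and hence $g(r(\xi))=j$.

Let $\xi_0$ be the empty string, which is extendible since $P\neq\emptyset$, and put $\xi_{l+1}=\xi_l\,g(r(\xi_l))$. If $\xi_l$ is extendible, then either both $\xi_l0$ and $\xi_l1$ are extendible, or exactly one is and $g$ chooses it. So every $\xi_l$ is extendible, and $\bigcup_l\xi_l$ is a path computable from $X$.
\end{proof}

\begin{lemma}[Jockusch--Soare cone avoidance]\label{lem:cone}
If $P\subseteq2^{\mathbb N}$ is a nonempty $\Pi^0_1$ class and $A_0,A_1,\dots$ are noncomputable sets, then some $Y\in P$ computes no $A_i$.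
\end{lemma}

\begin{proof}
List all pairs $(e,i)$. We build nonempty $\Pi^0_1$ classes $P=P_0\supseteq P_1\supseteq\cdots$, one step for each pair. Let $P'$ be the current class and $(e,i)$ the current pair. For each $n$, the set
\[
P'_n=\{Y\in P':\varphi_e^Y(n)\text{ does not halt with value }A_i(n)\}
\]
is a $\Pi^0_1$ class. We claim that some $P'_n$ is nonempty, and we take it as the next class.

Suppose that all $P'_n$ are empty, and let $\mathcal T'$ be a computable tree for $P'$. Given $n$, search for a length $s$ such that for all $\xi\in\mathcal T'$ of length $s$ the computation $\varphi_e^\xi(n)$ halts within $s$ steps, asks only about bits of $\xi$, and gives the same value. Such an $s$ exists: the strings $\xi\in\mathcal T'$ for which the computation has not halted in this way with value $A_i(n)$ form a tree with no path, which is finite. The common value is $A_i(n)$, because one of the strings of length $s$ is an initial segment of a member of $P'$. So $A_i$ is computable, a contradiction.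

By compactness there is $Y\in\bigcap_jP_j$. For every $(e,i)$ the function $\varphi_e^Y$ is not the characteristic function of $A_i$, so $Y$ computes no $A_i$.
\end{proof}

\begin{lemma}\label{lem:down}
Below every PA degree there is a strictly smaller PA degree.
\end{lemma}

\begin{proof}
Let $Y\oplus Z$ be the sequence with the bits of $Y$ in the even and those of $Z$ in the odd positions. Consider the class of all $Y\oplus Z$ with $Y\in\mathrm{DNC}_2$ and $Z(n)\ne\varphi_n^Y(n)$ whenever $\varphi_n^Y(n)\downarrow$. Failure of either condition is witnessed by a halting computation, so the class is $\Pi^0_1$. It is nonempty: take any $Y\in\mathrm{DNC}_2$ and let $Z(n)=1$ exactly when $\varphi_n^Y(n)\downarrow=0$. By Lemma~\ref{lem:basis}, a set $X$ of PA degree computes a member $Y\oplus Z$. Then $Y\le_TX$ has PA degree. Also $Z\not\le_TY$, since $Z=\varphi_n^Y$ would give $Z(n)=\varphi_n^Y(n)$. As $Z\le_TX$, we get $X\not\le_TY$.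
\end{proof}

\begin{proof}[The equivalence in Theorem~\ref{thm:main} implies (1)--(3)]
For (2), the members of $\mathcal D$ are PA degrees, hence nonzero. Apply Lemma~\ref{lem:cone} to $P=\mathrm{DNC}_2$ and to sets $A_i$ that represent the members of $\mathcal D$. The degree $\mathbf c$ of the resulting $Y$ is a PA degree and is above no member of $\mathcal D$. For (1), if $\mathbf d$ were the degree of categoricity, then (2) with $\mathcal D=\{\mathbf d\}$ would give $\mathbf c\not\ge\mathbf d$ such that $\mathcal B$ is $\mathbf c$-computably categorical, which contradicts the leastness of $\mathbf d$. Statement (3) is Lemma~\ref{lem:down}.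
\end{proof}

\section{Two-dimensional blocks and the parallelogram defect}\label{sec:blocks}

Let $0<t\le1$ and $\frac12\le\sigma\le1$. The \emph{block} $E=E(t,\sigma)$ is $\mathbb F^2$ with standard basis $e,f$ and the norm $N$ given by
\[
N(a,b)^2=|a|^2+|b|^2+t\,M(a,b)^2,\qquad M(a,b)=\max(|a|,\sigma|b|).
\]
This is a norm because it is the square root of the sum of the squares of the norms $\|\cdot\|_2$ and $\sqrt t\,M$. Since $M\le\|\cdot\|_2$, we have $\|\cdot\|_2\le N\le\sqrt{1+t}\,\|\cdot\|_2$. The parameter $t$ measures the distance from the Hilbert norm and will label the block; the parameter $\sigma$ measures the asymmetry and will carry the coded bit. As $N^2$ is the maximum of the quadratic forms $(1+t)|a|^2+|b|^2$ and $|a|^2+(1+t\sigma^2)|b|^2$, the unit ball is an intersection of two ellipsoids whose boundaries meet where $|a|=\sigma|b|$; see Figure~\ref{fig:balls}.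

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\begin{scope}
  \begin{scope}
    \clip (0,0) ellipse (0.7071 and 1);
    \fill[gray!30] (0,0) ellipse (1 and 0.7071);
  \end{scope}
  \draw[dashed] (0,0) ellipse (0.7071 and 1);
  \draw[dashed] (0,0) ellipse (1 and 0.7071);
  \draw[->] (-1.2,0) -- (1.25,0) node[right] {$a$};
  \draw[->] (0,-1.2) -- (0,1.25) node[above] {$b$};
  \fill (0.5774,0.5774) circle (0.035) (-0.5774,0.5774) circle (0.035)
        (0.5774,-0.5774) circle (0.035) (-0.5774,-0.5774) circle (0.035);
\end{scope}
\begin{scope}[xshift=3.3cm]
  \begin{scope}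
    \clip (0,0) ellipse (0.7071 and 1);
    \fill[gray!30] (0,0) ellipse (1 and 0.8944);
  \end{scope}
  \draw[dashed] (0,0) ellipse (0.7071 and 1);
  \draw[dashed] (0,0) ellipse (1 and 0.8944);
  \draw[->] (-1.2,0) -- (1.25,0) node[right] {$a$};
  \draw[->] (0,-1.2) -- (0,1.25) node[above] {$b$};
  \fill (0.4082,0.8165) circle (0.035) (-0.4082,0.8165) circle (0.035)
        (0.4082,-0.8165) circle (0.035) (-0.4082,-0.8165) circle (0.035);
\end{scope}
\end{tikzpicture}
\caption{The unit balls (shaded) of the norm $N(a,b)^2=a^2+b^2+t\max(|a|,\sigma|b|)^2$ on $\mathbb R^2$ for $t=1$, with $\sigma=1$ on the left and $\sigma=\frac12$ on the right. Each ball is the intersection of the ellipses $(1+t)a^2+b^2\le1$ and $a^2+(1+t\sigma^2)b^2\le1$ (dashed), and its four corners (dots) lie on the lines $|a|=\sigma|b|$. Only the left ball is symmetric under exchanging $a$ and $b$.}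
\label{fig:balls}
\end{figure}

We need an invariant that is preserved by isometries, sees the size of $t$, singles out the coordinate axes of a block, and behaves well in $\ell^2$-sums. The failure of the parallelogram law has all these properties. For $u,v$ in a normed space put
\[
D(u,v)=\|u+v\|^2+\|u-v\|^2-2\|u\|^2-2\|v\|^2,\qquad Q(u,v)=\|u\|^2+\|v\|^2 .
\]
In a Hilbert space $D=0$. Both $D$ and $Q$ are linear in squared norms, so both add up over the summands of an $\ell^2$-sum. The next lemma finds the maximum of $D/Q$ on a block and the pairs that attain it. Let
\[
C=C(t,\sigma)=\frac{2t}{1+t+\sigma^{-2}} .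
\]
Since $t\le1$ and $1\le\sigma^{-2}\le4$, the denominator lies in $[2,6]$, and so
\begin{equation}\label{eq:Cbounds}
\frac t3\le C(t,\sigma)\le t .
\end{equation}
We call $u=\sigma e+f$, $v=\sigma e-f$ the \emph{corner pair} of $E$; in Figure~\ref{fig:balls} these vectors point to the corners.

\begin{lemma}\label{lem:defect}
For all $u,v\in E$ we have $D(u,v)\le C\,Q(u,v)$, and equality holds for the corner pair. If equality holds and $(u,v)\ne(0,0)$, then one of $u+v$, $u-v$ is a nonzero multiple of $e$ and the other a nonzero multiple of $f$; moreover $u=(a,b)$ satisfies $|a|=\sigma|b|$.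
\end{lemma}

\begin{proof}
Let $u=(a,b)$ and $v=(c,d)$. The Euclidean part of $N^2$ obeys the parallelogram law and drops out, so
\[
D(u,v)=t\left[M(u+v)^2+M(u-v)^2-2M(u)^2-2M(v)^2\right].
\]
There are four cases, according to the coordinates at which the maxima $M(u+v)$ and $M(u-v)$ are attained.

\emph{Both at the same coordinate.} If $M(u+v)=|a+c|$ and $M(u-v)=|a-c|$, then $M(u+v)^2+M(u-v)^2=2|a|^2+2|c|^2\le2M(u)^2+2M(v)^2$. If $M(u+v)=\sigma|b+d|$ and $M(u-v)=\sigma|b-d|$, the sum equals $2\sigma^2|b|^2+2\sigma^2|d|^2$ and has the same bound. In both cases $D\le0$.

\emph{$M(u+v)=|a+c|$ and $M(u-v)=\sigma|b-d|$.} By the parallelogram law in $\mathbb F$ we have $|a+c|^2\le2|a|^2+2|c|^2$ with equality if and only if $a=c$, and $|b-d|^2\le2|b|^2+2|d|^2$ with equality if and only if $b=-d$. Put $m(a,b)=\min(|a|^2,\sigma^2|b|^2)$, so that $|a|^2+\sigma^2|b|^2-M(a,b)^2=m(a,b)$. Then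
\[
D(u,v)\le2t\,[\,m(a,b)+m(c,d)\,].
\]
On the other hand, with $A=|a|^2$ and $B=\sigma^2|b|^2$,
\[
N(a,b)^2=A+\sigma^{-2}B+t\max(A,B)\ge(1+\sigma^{-2}+t)\min(A,B),
\]
with equality if and only if $A=B$, that is, $|a|=\sigma|b|$. The same holds for $(c,d)$. Hence $D\le CQ$, and equality forces $a=c$, $b=-d$ and $|a|=\sigma|b|$. Then $u+v=2ae$ and $u-v=2bf$, and if $(u,v)\neq(0,0)$, then $a,b\ne0$, since $a=0$ or $b=0$ would make all four coordinates vanish.

\emph{$M(u+v)=\sigma|b+d|$ and $M(u-v)=|a-c|$.} Replace $v$ by $-v$. This leaves $u$, $D$ and $Q$ unchanged, exchanges $u+v$ with $u-v$, and leads to the previous case.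

If $(u,v)\ne(0,0)$ and $D=CQ$, then $D>0$, so we are in one of the last two cases, and the description of equality follows. For the corner pair, $u+v=2\sigma e$ and $u-v=2f$, so $M(u+v)=M(u-v)=2\sigma$, $M(u)=M(v)=\sigma$ and $D=4t\sigma^2$. Also $Q=2(\sigma^2+1+t\sigma^2)=2\sigma^2(1+\sigma^{-2}+t)$, and $CQ=4t\sigma^2$.
\end{proof}

An isometry of $E$ maps pairs that attain the maximum to such pairs, so it permutes the two axes. It remains to exclude the exchange when $\sigma<1$. Comparing $N(e)$ with $N(f)$ is not enough, since the exchange may rescale. For $t=1$, $\sigma=\frac12$ we have $N(e)^2=2$ and $N(f)^2=\frac54$, and the map $e\mapsto\lambda f$, $f\mapsto\mu e$ with $|\lambda|^2=\frac85$, $|\mu|^2=\frac58$ preserves both norms. It fails on the corner $u=(\frac12,1)$: there $N(u)^2=\frac32$, while the image $(\mu,\frac\lambda2)$ has squared norm $\frac58+\frac25+\frac58=\frac{33}{20}$. The last clause of Lemma~\ref{lem:defect} makes this test work in general.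

\begin{lemma}\label{lem:blockiso}
Let $U:E\to E$ be a linear surjective isometry. Then $Ue$ and $Uf$ are nonzero multiples of $e$ and $f$ in some order. If $\sigma<1$, then $Ue\in\mathbb Fe$.
\end{lemma}

\begin{proof}
Let $u,v$ be the corner pair. Then $D(Uu,Uv)=D(u,v)=CQ(u,v)=CQ(Uu,Uv)$, so by Lemma~\ref{lem:defect} the vectors $Uu+Uv=2\sigma Ue$ and $Uu-Uv=2Uf$ are nonzero multiples of $e,f$ in some order. Suppose that $Ue=\lambda f$ and $Uf=\mu e$. Since $N(e)^2=1+t$ and $N(f)^2=1+t\sigma^2$, we get
\[
1+t=|\lambda|^2(1+t\sigma^2),\qquad1+t\sigma^2=|\mu|^2(1+t),
\]
and multiplying gives $|\lambda\mu|=1$. The last clause of Lemma~\ref{lem:defect}, applied to $Uu=(\mu,\sigma\lambda)$, gives $|\mu|=\sigma^2|\lambda|$. Hence $|\lambda|=1/\sigma$, the first equation reads $1+t=\sigma^{-2}+t$, and $\sigma=1$.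
\end{proof}

This justifies the table in Section~\ref{sub:idea}: the first and third rows are Lemma~\ref{lem:blockiso} for $E(1,\sigma)$ and $E(1,1)$, and the second row follows from the first by composing with the swap.

\section{The space $\mathcal B$ and its rigidity}\label{sec:rigid}

\subsection{Definition of the space}

Fix a rational $\tau\in(0,1]$ and put $t_n=\tau4^{-n}$. If $\varphi_n(n)$ halts with a value in $\{0,1\}$, let $s$ be least such that it halts within $s$ steps and put $\sigma_n=1-2^{-s-1}$; otherwise put $\sigma_n=1$. Then $\sigma_n\in[\frac12,1]$. The $\sigma_n$ are uniformly computable: to approximate $\sigma_n$ within $2^{-r}$, run $\varphi_n(n)$ for $r$ steps; if it halts we know $\sigma_n$ exactly, and if not, then $|1-\sigma_n|\le2^{-r-2}$. Let $E_n=E(t_n,\sigma_n)$ with basis $e_n,f_n$, and let $C_n=C(t_n,\sigma_n)$, so that $t_n/3\le C_n\le t_n\le1$ by \eqref{eq:Cbounds}.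

Let $\mathcal B=\left(\bigoplus_nE_n\right)_{\ell^2}$, with coordinate projections $P_n:\mathcal B\to E_n$ and
\[
\|x\|^2=\sum_n\|P_nx\|^2 .
\]
Put $b_{2n}=e_n$, $b_{2n+1}=f_n$ and $V_n=E_0+\dots+E_n$. We identify $(b_j)$ with the standard basis of $\ell^2$. Summing the blockwise bounds gives $\|x\|_2\le\|x\|\le\sqrt{1+\tau}\,\|x\|_2$, so $\mathcal B$ is a renorming of $\ell^2$ as in Theorem~\ref{thm:main}. In particular $\|b_j\|\le\sqrt2$, and every coordinate of $x$ has modulus at most $\|x\|$. We have $\|x\|^2=\|P_mx\|^2+\|(I-P_m)x\|^2$, and
\[
D(u,v)=\sum_mD(P_mu,P_mv),\qquad Q(u,v)=\sum_mQ(P_mu,P_mv),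
\]
where the sums converge absolutely because each is a linear combination of convergent series of squared norms.

The \emph{standard presentation} $\mathcal B^\#$ has $R^\#(j)=b_j$. It is computable, since the squared norm of a rational vector is a finite sum of terms $|a|^2+|b|^2+t_n\max(|a|,\sigma_n|b|)^2$ with $t_n$ rational and $\sigma_n$ uniformly computable.

\begin{remark}
The asymmetry has to shrink with the halting time. If we put $\sigma_n=\frac12$ upon halting, then $\|f_n\|^2=1+t_n\sigma_n^2$ would decide whether $\varphi_n(n)$ halts with a value in $\{0,1\}$. That decision yields a $\mathrm{DNC}_2$ function (output $1-\varphi_n(n)$ in that case and $0$ otherwise), so $\mathcal B^\#$ would not be computable.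
\end{remark}

\subsection{Two blocks}\label{sub:two}

By \eqref{eq:Cbounds}, for $m>i$,
\begin{equation}\label{eq:gap}
C_i-C_m\ge\frac{t_i}3-\frac{t_i}4=\frac{t_i}{12},
\end{equation}
whatever $\sigma_i$ and $\sigma_m$ are. This gap is the purpose of the weights $4^{-n}$ and of the bound $\sigma\ge\frac12$. Here is how it forces a linear isometry $T$ of $E_0\oplus E_1$ into itself to preserve both blocks.

\emph{The block $E_0$.} Let $u,v$ be the corner pair of $E_0$, and put $q_m=Q(P_mTu,P_mTv)$ and $D_m=D(P_mTu,P_mTv)$ for $m=0,1$. Since $T$ preserves $D$ and $Q$, Lemma~\ref{lem:defect} gives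
\[
0=C_0Q(Tu,Tv)-D(Tu,Tv)=(C_0q_0-D_0)+(C_0q_1-D_1)\ge0+(C_0-C_1)q_1 .
\]
So $q_1=0$. Thus $Tu,Tv\in E_0$, and since $u,v$ span $E_0$, we get $T(E_0)=E_0$.

\emph{The block $E_1$.} The same computation for the corner pair of $E_1$ gives nothing, because $C_1-C_0<0$. Instead we use that $E_0$ is already filled by $T(E_0)$. Let $x\in E_1$ with $\|x\|=1$, let $w=P_0Tx$, and choose $y\in E_0$ with $Ty=w$. Then $T(x-y)=P_1Tx$, so
\[
1+\|y\|^2=\|x-y\|^2=\|P_1Tx\|^2=1-\|w\|^2 .
\]
Hence $w=0$ and $T(E_1)\subseteq E_1$.

For a block $E_i$ in the infinite sum both arguments are needed: the second removes the components in the earlier blocks, and then the first removes those in the later blocks.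

\subsection{Almost isometries almost preserve the blocks}

In an arbitrary computable presentation we cannot exhibit an exact isometry in finite time. What we can verify is that a linear map on $V_n$ distorts norms by a factor of at most $1\pm\eta$. So we need the argument of Section~\ref{sub:two} with explicit errors. The error for block $i$ depends on the error for the earlier blocks, and each step costs a square root. For $\eta\ge0$ put
\[
\theta_{-1}(\eta)=\eta,\qquad\theta_i(\eta)=100\cdot3^i\,\tau^{-1/2}\sqrt{\theta_{i-1}(\eta)}\quad(i\ge0).
\]
Then $\theta_i(\eta)=c_i\,\eta^{2^{-(i+1)}}$ with $c_i$ computable uniformly in $i$. What matters is that $\theta_i(0)=0$, that $\theta_i(\eta)\to0$ as $\eta\to0$, and that $\theta_i(\eta)$ is computable uniformly in $i$ and rational $\eta$.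

\begin{lemma}\label{lem:rigid}
Let $\theta_n(\eta)\le\frac1{16}$, and let $L:V_n\to\mathcal B$ be linear with
\begin{equation}\label{eq:almost}
(1-\eta)\|x\|\le\|Lx\|\le(1+\eta)\|x\|\qquad(x\in V_n).
\end{equation}
Then $\eta\le\theta_0(\eta)\le\dots\le\theta_n(\eta)$, and $\|(I-P_i)Lx\|\le\theta_i(\eta)\|x\|$ for all $i\le n$ and $x\in E_i$.
\end{lemma}

\begin{proof}
Write $\theta_i=\theta_i(\eta)$. If $\theta_i\le\frac1{16}$ with $i\geq0$, then $100\sqrt{\theta_{i-1}}\le\theta_i$ shows that $\theta_{i-1}\le1$, and so $\theta_{i-1}\le\sqrt{\theta_{i-1}}\le\theta_i$. Descending from $i=n$ we get $\eta=\theta_{-1}\le\theta_0\le\dots\le\theta_n\le\frac1{16}$.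

We prove the estimate by induction on $i$. Assume it for all $m<i$ and put $\varepsilon=\theta_{i-1}$. Then $\eta\le\varepsilon\le\frac1{16}$, and $\|(I-P_m)Ly\|\le\varepsilon\|y\|$ for all $m<i$ and $y\in E_m$. For $i=0$ there is no $m<i$, Step~1 is empty, and $\varepsilon=\eta$.

\emph{Step 1: the earlier blocks.} We show that
\begin{equation}\label{eq:step1}
\|P_mLx\|^2\le12\,\varepsilon\,\|x\|^2\qquad(x\in E_i,\ m<i).
\end{equation}
Let $\|x\|=1$ and $w=P_mLx$, so that $\|w\|\le1+\eta\le2$. For $y\in E_m$,
\[
\|P_mLy\|\ge\|Ly\|-\|(I-P_m)Ly\|\ge(1-\eta-\varepsilon)\|y\|\ge\tfrac12\|y\|.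
\]
So $P_mL|_{E_m}$ is injective, hence a bijection of the two-dimensional space $E_m$, and there is $y\in E_m$ with $P_mLy=w$ and $\|y\|\le2\|w\|\le4$. The $E_m$-components of $Lx$ and $Ly$ cancel, so $L(x-y)=(I-P_m)Lx-(I-P_m)Ly$. Also $\|x-y\|^2=1+\|y\|^2\ge1$. With $A=\|(I-P_m)Lx\|$ we obtain
\[
1-\eta\le\|L(x-y)\|\le A+4\varepsilon .
\]
Now $A\ge1-\eta-4\varepsilon\ge0$ and $A^2=\|Lx\|^2-\|w\|^2\le(1+\eta)^2-\|w\|^2$. Therefore
\[
\|w\|^2\le(1+\eta)^2-(1-\eta-4\varepsilon)^2=(2\eta+4\varepsilon)(2-4\varepsilon)\le4\eta+8\varepsilon\le12\varepsilon .
\]

\emph{Step 2: the later blocks.} Let $u,v$ be the corner pair of $E_i$, let $u'=Lu$, $v'=Lv$, and put $q_m=Q(P_mu',P_mv')$, $D_m=D(P_mu',P_mv')$. By Lemma~\ref{lem:defect}, $D(u,v)=C_iQ(u,v)$, which says that $\|u+v\|^2+\|u-v\|^2=(C_i+2)Q(u,v)$. Also $Q(u,v)=2\sigma_i^2+2+2t_i\sigma_i^2\le6$. By additivity and \eqref{eq:almost},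
\begin{align*}
\sum_m(C_iq_m-D_m)&=(C_i+2)Q(u',v')-\|L(u+v)\|^2-\|L(u-v)\|^2\\
&\le(C_i+2)Q(u,v)\left[(1+\eta)^2-(1-\eta)^2\right]\\
&=4\eta\,(C_i+2)\,Q(u,v)\le72\,\eta .
\end{align*}
By Lemma~\ref{lem:defect}, $D_m\le C_mq_m$, so the $m$-th term on the left is at least $(C_i-C_m)q_m$. This is $0$ for $m=i$, at least $\frac{t_i}{12}q_m$ for $m>i$ by \eqref{eq:gap}, and at least $-q_m$ for $m<i$ because $C_m\le1$. By \eqref{eq:step1}, $q_m\le12\varepsilon\,Q(u,v)\le72\varepsilon$ for $m<i$. Hence
\[
\sum_{m<i}q_m\le72\,i\,\varepsilon,\qquad\frac{t_i}{12}\sum_{m>i}q_m\le72\eta+72\,i\,\varepsilon\le72(i+1)\varepsilon .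
\]

\emph{Step 3: from the corner pair to all of $E_i$.} Let $\rho^2=\sum_{m\ne i}q_m=\|(I-P_i)u'\|^2+\|(I-P_i)v'\|^2$. Since $1/t_i=4^i\tau^{-1}\ge1$ and $i+1\le2^i$,
\[
\rho^2\le(12\cdot72+72)\,4^i\tau^{-1}(i+1)\,\varepsilon\le936\cdot8^i\,\tau^{-1}\varepsilon .
\]
Let $x=\alpha e_i+\beta f_i$ with $\|x\|\le1$, so $|\alpha|,|\beta|\le1$. From $e_i=\frac1{2\sigma_i}(u+v)$ and $f_i=\frac12(u-v)$ we get $Lx=\frac\alpha{2\sigma_i}(u'+v')+\frac\beta2(u'-v')$. As $\frac1{2\sigma_i}\le1$, the coefficients of $u'$ and $v'$ have modulus at most $\frac32$, and
\[
\|(I-P_i)Lx\|\le\tfrac32\left(\|(I-P_i)u'\|+\|(I-P_i)v'\|\right)\le\tfrac32\sqrt2\,\rho\le3\rho .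
\]
Finally $3\sqrt{936}<93$ and $\sqrt8<3$, so $3\rho\le100\cdot3^i\tau^{-1/2}\sqrt\varepsilon=\theta_i$.
\end{proof}

\begin{corollary}\label{cor:rigid}
Every linear isometric embedding $T:\mathcal B\to\mathcal B$ satisfies $T(E_n)=E_n$ for all $n$, and is surjective.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:rigid} with $\eta=0$ and $L=T|_{V_n}$ gives $T(E_n)\subseteq E_n$, and equality holds because $T$ is injective and $\dim E_n=2$. The range of $T$ is closed, being complete, and contains every $E_n$, so it is $\mathcal B$.
\end{proof}

\begin{remark}
Both conclusions fail if the weights $t_n$ are all equal. There are infinitely many $n$ for which $\varphi_n(n)$ does not halt, and the corresponding blocks, all with $\sigma_n=1$, would be identical. Permuting them gives isometries that move blocks, and shifting them gives an isometric embedding that is not onto.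
\end{remark}

\section{An isometry computes a $\mathrm{DNC}_2$ function}\label{sec:lower}

We now assemble the second norms of Section~\ref{sub:idea} into a presentation of $\mathcal B$. The \emph{swapped presentation} $\mathcal B^\flat$ lists the same basis, but exchanges $e_n$ and $f_n$ when $\varphi_n(n)$ halts with value $1$:
\[
\bigl(R^\flat(2n),R^\flat(2n+1)\bigr)=
\begin{cases}(f_n,e_n)&\text{if }\varphi_n(n)\downarrow=1,\\(e_n,f_n)&\text{otherwise.}\end{cases}
\]
We cannot decide which case holds, but we do not need to in order to compute norms.

\begin{lemma}\label{lem:flat}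
The presentation $\mathcal B^\flat$ is computable.
\end{lemma}

\begin{proof}
For $i\in\{0,1\}$ let $\sigma_n^{(i)}=\sigma_n$ if $\varphi_n(n)\downarrow=i$, and $\sigma_n^{(i)}=1$ otherwise. These reals are uniformly computable: if $\varphi_n(n)$ halts within $r$ steps we know them exactly, and if not, they are within $2^{-r-2}$ of $1$. We claim that
\[
\|aR^\flat(2n)+bR^\flat(2n+1)\|^2=|a|^2+|b|^2+t_n\max\left(\sigma_n^{(1)}|a|,\ \sigma_n^{(0)}|b|\right)^2 .
\]
If $\varphi_n(n)\downarrow=1$, the vector is $be_n+af_n$, and both sides contain $\max(\sigma_n|a|,|b|)$. If $\varphi_n(n)\downarrow=0$, the vector is $ae_n+bf_n$, and both sides contain $\max(|a|,\sigma_n|b|)$. Otherwise the vector is $ae_n+bf_n$ with $\sigma_n=1$, and both sides contain $\max(|a|,|b|)$. Squared norms add over $n$.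
\end{proof}

\begin{proposition}\label{prop:lower}
If $T$ is an $X$-computable isometric isomorphism from $\mathcal B^\#$ to $\mathcal B^\flat$, then $X$ computes a $\mathrm{DNC}_2$ function. Hence, if $\mathcal B$ is $\mathbf d$-computably categorical, then $\mathbf d$ is a PA degree.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:rigid}, $T|_{E_n}$ is a surjective isometry of $E_n$. By Lemma~\ref{lem:blockiso}, $Te_n$ is a nonzero multiple of $e_n$ or of $f_n$, that is, of exactly one of $R^\flat(2n)$ and $R^\flat(2n+1)$. Put $g(n)=1$ if $Te_n\in\mathbb FR^\flat(2n)$ and $g(n)=0$ if $Te_n\in\mathbb FR^\flat(2n+1)$.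

\emph{$g$ is a $\mathrm{DNC}_2$ function.} Let $\varphi_n(n)$ halt with a value in $\{0,1\}$; other values impose no condition on $g(n)$. Then $\sigma_n<1$, so $Te_n\in\mathbb Fe_n$ by Lemma~\ref{lem:blockiso}. If the value is $0$, then $e_n=R^\flat(2n)$ and $g(n)=1$. If the value is $1$, then $e_n=R^\flat(2n+1)$ and $g(n)=0$.

\emph{$g$ is computable from $X$.} Write $Te_n=\lambda R^\flat(j)$ with $j\in\{2n,2n+1\}$. Since $\|Te_n\|^2=\|e_n\|^2=1+t_n$ and $\|R^\flat(j)\|^2\le1+t_n$, we have $|\lambda|\ge1$. Run the machine for $T$ on the constant name of $e_n=b_{2n}$ in $\mathcal B^\#$ to get a rational vector $q$ of $\mathcal B^\flat$ with $\|Te_n-q\|<\frac14$. The coefficients of $q$ at $R^\flat(2n)$ and $R^\flat(2n+1)$ can be read off its list, and each differs from the corresponding coefficient of $Te_n$ by less than $\frac14$, because coordinates are bounded by the norm. So the coefficient at $R^\flat(j)$ has modulus above $\frac34$ and the other has modulus below $\frac14$. Comparing the two decides $j$, and hence $g(n)$.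

The last sentence of the proposition follows because $\mathcal B^\#$ and $\mathcal B^\flat$ are computable presentations.
\end{proof}

\section{A PA degree computes isometries between all presentations}\label{sec:upper}

Let $\mathcal B^+=(\mathcal B,R^+)$ be an arbitrary computable presentation of $\mathcal B$. To compute an isometry from $\mathcal B^\#$ to $\mathcal B^+$ it would be enough to compute names of the vectors $b_j$ in $\mathcal B^+$. But an algorithm sees only norms of rational vectors, and these do not change when $R^+$ is replaced by $T\circ R^+$ for an isometric isomorphism $T$; a search based on norms cannot tell $b_j$ from its images under isometries. By Corollary~\ref{cor:rigid} these images lie on a sphere in a two-dimensional block, which is compact. So we can hope to compute, for each precision, a \emph{finite list} of candidates. The consistent choices from these lists will form a $\Pi^0_1$ class, and Lemma~\ref{lem:basis} will make the choice.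

To find the block $E_i$ inside $\mathcal B^+$ we search for an almost isometric copy of $V_i$ and apply Lemma~\ref{lem:rigid}. We must take all of $V_i$ and not only $E_i$, because Step~1 of that lemma uses the earlier blocks. First we check that such a copy can be recognized.

\begin{lemma}\label{lem:semi}
Given $i$, a rational $\eta\in(0,1)$ and rational vectors $w_0,\dots,w_{2i+1}$ of $\mathcal B^+$, let $L:V_i\to\mathcal B$ be the linear map with $Lb_l=w_l$. The condition
\begin{equation}\label{eq:strict}
(1-\eta)\|x\|<\|Lx\|<(1+\eta)\|x\|\qquad(0\ne x\in V_i)
\end{equation}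
is semidecidable, uniformly in these data. Moreover, for all $i$ and $\eta$ there are rational vectors $w_l$ for which it holds.
\end{lemma}

\begin{proof}
Regard $c=(c_0,\dots,c_{2i+1})\in\mathbb F^{2i+2}$ as a real vector, and let $|c|_\infty$ be the largest modulus of a real coordinate (a real or imaginary part of some $c_l$), so that $|c_l|\le2|c|_\infty$. Let $S=\{c:|c|_\infty=1\}$, the boundary of a cube, and put
\[
F_1(c)=\Bigl\|\sum_lc_lw_l\Bigr\|-(1-\eta)\Bigl\|\sum_lc_lb_l\Bigr\|,\qquad
F_2(c)=(1+\eta)\Bigl\|\sum_lc_lb_l\Bigr\|-\Bigl\|\sum_lc_lw_l\Bigr\| .
\]
By homogeneity, \eqref{eq:strict} holds if and only if $F_1,F_2>0$ on $S$. For rational $c$ the numbers $F_1(c)$, $F_2(c)$ are computable, because $\mathcal B^+$ and $\mathcal B^\#$ are computable presentations. Compute a rational $K\ge2\sum_l(\|w_l\|+2\|b_l\|)$; by the triangle inequality $|F_\kappa(c)-F_\kappa(c')|\le K|c-c'|_\infty$ for $\kappa=1,2$. Let $S_r$ be the finite set of points of $S$ whose real coordinates are integer multiples of $2^{-r}$. Rounding the coordinates shows that every point of $S$ is within $2^{-r}$ of $S_r$.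

Search for an $r$ such that $F_1,F_2>K2^{-r}$ is verified at all points of $S_r$. If the search halts, then $F_1,F_2>0$ on $S$ by the Lipschitz bound. Conversely, if $F_1,F_2>0$ on the compact set $S$, they have a positive lower bound $\mu$ there, and every $r$ with $K2^{-r}<\mu$ works.

For $w_l=b_l$ both functions equal $\eta\|\sum_lc_lb_l\|$, which has a positive lower bound on $S$. Replacing $b_l$ by $w_l$ changes them on $S$ by at most $2\sum_l\|w_l-b_l\|$. So \eqref{eq:strict} holds whenever the $w_l$ are close enough to the $b_l$, and the rational vectors of $\mathcal B^+$ are dense.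
\end{proof}

\begin{lemma}\label{lem:lists}
Uniformly in $j,k$ one can compute a finite nonempty list $G_{j,k}$ of rational vectors of $\mathcal B^+$ such that $b_j$ lies within $2^{-k}$ of some element of $G_{j,k}$.
\end{lemma}

\begin{proof}
Let $i=\lfloor j/2\rfloor$, so $b_j\in E_i$. Search for a rational $\eta\in(0,1)$ with $\theta_i(\eta)<2^{-k-4}$, and then, using Lemma~\ref{lem:semi}, for rational vectors $w_0,\dots,w_{2i+1}$ of $\mathcal B^+$ that satisfy \eqref{eq:strict}. Both searches halt. The vectors found need not be close to the $b_l$, but Lemma~\ref{lem:rigid} with $n=i$ gives $\eta\le\frac1{16}$ and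
\[
\|(I-P_i)Lx\|\le2^{-k-4}\|x\|\qquad(x\in E_i).
\]
Hence $\|P_iLx\|\ge(1-\frac1{16}-\frac1{16})\|x\|\ge\frac12\|x\|$ on $E_i$, and $P_iL|_{E_i}$ is a bijection of $E_i$. Let $x=\alpha e_i+\beta f_i$ satisfy $P_iLx=b_j$. Then $\|x\|\le2\sqrt2<3$, so $|\alpha|,|\beta|<3$, and
\[
\|Lx-b_j\|=\|(I-P_i)Lx\|\le3\cdot2^{-k-4}<2^{-k-2}.
\]
We do not know $\alpha$ and $\beta$, so we list all approximate values. Let $Z_k$ be the finite set of scalars whose real and imaginary parts are integer multiples of $2^{-k-3}$ in $[-3,3]$, and let $G_{j,k}$ list the vectors $\alpha'w_{2i}+\beta'w_{2i+1}$ with $\alpha',\beta'\in Z_k$. Rounding gives $\alpha',\beta'\in Z_k$ with $|\alpha-\alpha'|,|\beta-\beta'|\le2^{-k-3}$. The vector $x'=\alpha'e_i+\beta'f_i$ satisfies $\|x-x'\|\le\sqrt2\,\|x-x'\|_2\le2\cdot2^{-k-3}$, so $Lx'\in G_{j,k}$ and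
\[
\|Lx'-b_j\|\le(1+\eta)\,2^{-k-2}+2^{-k-2}<2^{-k}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:iso}
If $X$ has PA degree, then $X$ computes an isometric isomorphism of $\mathcal B$ onto itself from $\mathcal B^\#$ to $\mathcal B^+$.
\end{lemma}

\begin{proof}
Let $P$ be the class of all functions $p$ with $p(j,k)\in G_{j,k}$ for all $j,k$ such that
\begin{enumerate}
\item[(a)] $\|p(j,k)-p(j,k')\|\le2^{-k}+2^{-k'}$ for all $j,k,k'$;
\item[(b)] $\Bigl|\,\bigl\|\sum_{j\le l}c_jp(j,k)\bigr\|-\bigl\|\sum_{j\le l}c_jb_j\bigr\|\,\Bigr|\le2^{-k}\sum_{j\le l}|c_j|$ for all $k,l$ and all $c_0,\dots,c_l\in\mathbb F_{\mathbb Q}$.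
\end{enumerate}
Condition (a) makes each sequence $(p(j,k))_k$ converge at a known rate, and (b) makes the limits have the same norms of linear combinations as the $b_j$. Each instance is a non-strict inequality between reals that are uniformly computable from finitely many values of $p$: norms of combinations of the $p(j,k)$ are computed in $\mathcal B^+$, and $\|\sum c_jb_j\|$ in $\mathcal B^\#$. So failure of an instance is semidecidable. Number the pairs $(j,k)$ computably and code $p(j,k)$ by its position in the list $G_{j,k}$; then $P$ is a $\Pi^0_1$ class of the kind in Lemma~\ref{lem:basis}, the bound $h$ being given by the lengths of the lists. It is nonempty: by Lemma~\ref{lem:lists} choose $p(j,k)\in G_{j,k}$ within $2^{-k}$ of $b_j$, and (a) and (b) follow from the triangle inequality. By Lemma~\ref{lem:basis}, $X$ computes some $p\in P$.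

By (a) and completeness, $z_j=\lim_kp(j,k)$ exists, and letting $k'\to\infty$ gives $\|z_j-p(j,k)\|\le2^{-k}$. Letting $k\to\infty$ in (b) gives $\|\sum c_jz_j\|=\|\sum c_jb_j\|$ for all finite families of rational scalars, and by continuity for all finite families of scalars. So $b_j\mapsto z_j$ extends to a linear isometric embedding $T:\mathcal B\to\mathcal B$. Nothing in (a) and (b) asks for surjectivity; it comes for free from Corollary~\ref{cor:rigid}.

It remains to compute $T$ from $X$. Let $(q_k)$ be a name of $v$ in $\mathcal B^\#$. Given $k$, write $q_{k+2}=\sum_jc_jb_j$, find $l$ with $2^{-l}\sum_j|c_j|<2^{-k-2}$, and output the rational vector $\sum_jc_jp(j,l)$ of $\mathcal B^+$. Then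
\[
\Bigl\|\sum_jc_jp(j,l)-Tv\Bigr\|\le\sum_j|c_j|\,\|p(j,l)-z_j\|+\|T(q_{k+2}-v)\|<2^{-k-2}+2^{-k-2}<2^{-k}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The norm bounds and the computable presentation $\mathcal B^\#$ were obtained in Section~\ref{sec:rigid}, and the implication from left to right is Proposition~\ref{prop:lower}. For the converse let $X$ have PA degree and let $\mathcal B^1,\mathcal B^2$ be computable presentations of $\mathcal B$. Lemma~\ref{lem:iso} gives $X$-computable isometric isomorphisms $T_1,T_2$ from $\mathcal B^\#$ to $\mathcal B^1,\mathcal B^2$. The inverse $T_1^{-1}$ is $X$-computable from $\mathcal B^1$ to $\mathcal B^\#$. Indeed, given a name of $w$ in $\mathcal B^1$ and $k$, search for a rational vector $q$ of $\mathcal B^\#$ with $\|T_1q-w\|<2^{-k}$. This is semidecidable with oracle $X$, because $X$ computes a name of $T_1q$ in $\mathcal B^1$. Since $\|T_1q-w\|=\|q-T_1^{-1}w\|$, such $q$ exist by density, and the vectors found form a name of $T_1^{-1}w$. So $T_2T_1^{-1}$ is an $X$-computable isometric isomorphism from $\mathcal B^1$ to $\mathcal B^2$. This proves the equivalence, and (1)--(3)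 were derived from it at the end of Section~\ref{sec:PA}.
\end{proof}

\section{Finite-dimensional spaces are computably categorical}\label{sec:finite}

In finite dimension the isometries between two presentations form a compact set of matrices whose complement is again effectively open. The new feature is that this set is a coset of a Lie group, hence a manifold. If it has dimension $0$ its points are isolated, and an isolated point of such a set is computable. In general we cut the manifold by a rational affine subspace of complementary dimension to produce an isolated point.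

For $M\in\mathbb R^m$ let $|M|_\infty$ be the maximum norm, and call $\{M:|M-M'|_\infty<\rho\}$ with $M'\in\mathbb Q^m$ and rational $\rho>0$ a \emph{rational open cube}. A set $Z\subseteq\mathbb R^m$ is \emph{$\Pi^0_1$} if its complement is the union of a computably enumerable family of rational open cubes. Suppose that $F:\mathbb R^m\to\mathbb R$ is computable at rational points and Lipschitz with a rational constant $K>0$. Then its zero set is $\Pi^0_1$: enumerate the cube with center $M'$ and radius $\rho$ when $|F(M')|>K\rho$ is verified. Such a cube contains no zero; and if $F(M)\ne0$, take $\rho<|F(M)|/(2K)$ and $M'$ within $\rho$ of $M$ to get an enumerated cube that contains $M$. Merging the enumerations shows that the common zero set of a uniformly computable sequence of such functions, with constants computable from the index, is $\Pi^0_1$ as well.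

We use two textbook facts. \emph{Cartan's closed subgroup theorem}: a closed subgroup of a Lie group is an embedded submanifold. \emph{The inverse function theorem}: a smooth map between manifolds whose differential at a point is invertible maps some open neighborhood of the point homeomorphically onto an open set.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Let $\dim\mathcal B=d\ge1$; for $d=0$ the zero map is computable. Let $\mathcal B^\#,\mathcal B^+$ be computable presentations. A dense subspace of a finite-dimensional space is the whole space, so we can choose bases $x_1,\dots,x_d$ from the range of $R^\#$ and $y_1,\dots,y_d$ from the range of $R^+$. The norms $N_\#(c)=\|\sum_jc_jx_j\|$ and $N_+(c)=\|\sum_jc_jy_j\|$ on $\mathbb F^d$ are computable at rational points. Fix rationals $0<\gamma<\Gamma$ such that both norms lie between $\gamma\max_j|c_j|$ and $\Gamma\max_j|c_j|$.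

\emph{Reduction to matrices.} The coordinates $c$ of a vector $v$ in the basis $(x_j)$ are computable from a name of $v$ in $\mathcal B^\#$: search for a rational $c'$ with $\|v-\sum_jc'_jx_j\|<\gamma2^{-k}$, which gives $\max_j|c_j-c'_j|<2^{-k}$. Conversely, rational approximations $c'$ to the coordinates of a vector in the basis $(y_j)$ with error below $2^{-k}/\Gamma$ give rational vectors $\sum_jc'_jy_j$ that form a name in $\mathcal B^+$. Let
\[
G=\{M\in\mathbb F^{d\times d}:N_+(Mc)=N_\#(c)\text{ for all }c\in\mathbb F_{\mathbb Q}^d\}.
\]
By continuity the equation then holds for all $c\in\mathbb F^d$, so $M\in G$ defines the isometric isomorphism $\sum_jc_jx_j\mapsto\sum_j(Mc)_jy_j$ of $\mathcal B$. It suffices to find a matrix in $G$ with computable entries.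

\emph{$G$ is a $\Pi^0_1$ set and a submanifold.} Identify $\mathbb F^{d\times d}$ with $\mathbb R^m$. For rational $c$ the function $M\mapsto N_+(Mc)-N_\#(c)$ is computable at rational points and Lipschitz with any constant above $2\Gamma\sum_j|c_j|$, so $G$ is $\Pi^0_1$. It contains the matrix of the identity map of $\mathcal B$ with respect to the two bases. Fix $M_0\in G$; it is invertible and $N_\#(M_0^{-1}c)=N_+(c)$. Hence $M\in G$ if and only if $M_0^{-1}M$ preserves $N_\#$, that is, $G=M_0\,\mathrm{Iso}(N_\#)$, where $\mathrm{Iso}(N_\#)$ is the group of linear isometries of $(\mathbb F^d,N_\#)$. This group is closed in $GL_d(\mathbb F)$, which is an open subset of $\mathbb R^m$, so by Cartan's theorem it is an embedded submanifold of $\mathbb R^m$ of some dimension $r$. Multiplication by $M_0$ is a linear automorphism of $\mathbb R^m$, so the same holds for $G$.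

\emph{Isolating a point.} Let $M_1\in G$ have tangent space $W\subseteq\mathbb R^m$, of dimension $r$. The linear maps $\mathbb R^m\to\mathbb R^r$ that are injective on $W$ form a nonempty open set, so one of them, $\Lambda$, has a rational matrix. The differential of $\Lambda|_G$ at $M_1$ is $\Lambda|_W$, which is invertible. By the inverse function theorem, and because $G$ carries the subspace topology, there is an open $U\ni M_1$ in $\mathbb R^m$ such that $\Lambda$ is injective on $G\cap U$ and $\Lambda(G\cap U)$ is open in $\mathbb R^r$. Pick $M_2\in G\cap U$ with $q=\Lambda(M_2)\in\mathbb Q^r$, and a closed box $B$ with rational vertices such that $M_2\in B\subseteq U$. The set $Z=G\cap\Lambda^{-1}(q)$ is $\Pi^0_1$, as the components of $\Lambda-q$ are Lipschitz and rational at rational points, and $Z\cap B=\{M_2\}$.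

\emph{$M_2$ is computable.} Given $k$, search for a rational open cube $O$ of radius below $2^{-k}$ and finitely many cubes $O_1,\dots,O_s$ enumerated into the complement of $Z$ such that $B\subseteq O\cup O_1\cup\dots\cup O_s$. This inclusion is decidable: in each coordinate the finitely many rational endpoints cut the side of $B$ into points and open intervals, each product of such pieces is contained in or disjoint from each cube, and it suffices to test one rational point of each product. The search halts, because for any $O\ni M_2$ the compact set $B\setminus O$ is disjoint from $Z$ and so is covered by finitely many enumerated cubes. When it halts, $M_2\in O$, since $M_2\in B$ lies in no $O_l$; so the center of $O$ is within $2^{-k}$ of $M_2$.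
\end{proof}

\begin{remark}
The proof builds finitely many data into the algorithm: the two bases, $\gamma$, $\Gamma$, $\Lambda$, $q$ and $B$. This cannot be avoided. Present the block $E_n$ by the pair $R^\#(2n),R^\#(2n+1)$ and by the pair $R^\flat(2n),R^\flat(2n+1)$, each followed by zeros. These presentations are computable uniformly in $n$, and by the proposition there is a computable isometric isomorphism between them for each $n$. A single algorithm that computed one for every $n$ would compute the function $g$ in the proof of Proposition~\ref{prop:lower}, a $\mathrm{DNC}_2$ function, which is impossible.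
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM}
Tyler Brown and Timothy H. McNicholl,
\emph{Analytic computable structure theory and $L^p$-spaces part 2},
arXiv:1801.00355 (2018).

\end{thebibliography}
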